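# A projective three-space between a hexagonal torus and its Lie algebra

Throughout, $K$ is a field of characteristic $0$ with algebraic closure $\bar K$. For varieties $X,Y$ with an action of a group $\Gamma$, we write $X\sim_\Gamma Y$ if there is a $\Gamma$-equivariant birational isomorphism $X\dashrightarrow Y$ over the base field. The rank of a reductive group always means its absolute rank.

## 1. One $\mathbb P^3$ with two coordinate systems

Let $U=\{u\in\mathbb A^3: u_1+u_2+u_3=0\}$, with $S_3$ permuting coordinates. Since the characteristic is $0$, the composite $U\subset \mathbb A^3\to\mathbb A^3/\mathbb A^1(1,1,1)$ is an $S_3$-equivariant isomorphism, and we identify the two spaces. For $z\in\mathbb A^3$ let $\bar z\in U$ be its image, that is, $z$ minus its mean. Put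
$$\Gamma_{12}=S_3\times\{1,\iota\},\qquad \iota^2=1 .$$

The object on which everything turns is
$$P=\mathbb P(U\oplus U)\cong\mathbb P^3,\qquad [x:y],\quad x,y\in U,$$
where $S_3$ acts diagonally and $\iota[x:y]=[y:x]$. We look at it in two ways.

In the coordinates $[x:y]$, a general point gives a pair of points of the projective line $\mathbb P(U)$, so $P$ maps to
$$Q=\mathbb P(U)\times\mathbb P(U),$$
with $S_3$ acting diagonally and $\iota$ interchanging the factors. In the coordinates
$$p=x+y,\qquad m=x-y,$$
$S_3$ still acts diagonally, but now $\iota[p:m]=[p:-m]$: a swap has become a sign.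

The first view will show a torus. Let $T_0=\mathbb G_m^3/\mathbb G_m$ with coordinates $[z]=[z_1:z_2:z_3]$, where $S_3$ permutes coordinates and $\iota$ acts by inversion $[z]\mapsto[z^{-1}]$, $z^{-1}=(z_1^{-1},z_2^{-1},z_3^{-1})$. The map
$$\Phi:T_0\dashrightarrow Q,\qquad [z]\mapsto([\bar z],[\overline{z^{-1}}])$$
turns inversion into the swap of $Q$, and we shall see that it is birational. The second view will show the Lie algebra of that torus. We have $\mathrm{Lie}(T_0)=\mathbb A^3/\mathbb A^1(1,1,1)=U$, with $S_3$ permuting coordinates and $\iota$ acting as $-1$, the derivative of inversion. We write $U^-$ for $U$ with this action of $\Gamma_{12}$.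

So $P$ can serve as a bridge. What it gives is the following statement, proved in Section 8.

**Proposition 1.1.** Over $\mathbb Q$, hence over $K$,
$$T_0\times\mathbb A^1\ \sim_{\Gamma_{12}}\ \mathrm{Lie}(T_0)\times\mathbb A^1,$$
with trivial action of $\Gamma_{12}$ on $\mathbb A^1$.

The next sections say what this is for.

## 2. Cayley maps and the rank 2 groups that lack one

**Definition.** Let $G$ be a connected linear algebraic $K$-group. A *Cayley map* for $G$ is a $K$-birational isomorphism $G\dashrightarrow\mathrm{Lie}(G)$ that is $G$-equivariant, where $G$ acts on itself by conjugation and on $\mathrm{Lie}(G)$ by the adjoint representation. $G$ is a *Cayley group* if it has a Cayley map, and a *stably Cayley group* if $G\times_K\mathbb G_{m,K}^r$ is Cayley for some $r\ge0$.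

Examples: for $\mathrm{GL}_n$ the map $g\mapsto g-1$ is a Cayley map. For $\mathrm{SL}_2$ the map $g\mapsto(g-1)(g+1)^{-1}$ is one. Indeed, if $g$ has eigenvalues $t,t^{-1}$, the image has eigenvalues $\frac{t-1}{t+1}$ and $\frac{t^{-1}-1}{t^{-1}+1}=-\frac{t-1}{t+1}$, so its trace is $0$. The inverse is $x\mapsto(1+x)(1-x)^{-1}$, which has determinant $1$ because $x$ has eigenvalues $\pm\mu$.

Notation for real groups, following the Book of Involutions: $\mathrm{PGU}_n$ is the adjoint group of the compact real form $\mathrm{SU}_n$ (some authors write $\mathbf{PSU}_n$). It is an outer form of the split adjoint group $\mathrm{PGL}_{n,\mathbb R}$. $\mathrm{PGU}(2,1)$ is the inner form of $\mathrm{PGU}_3$ corresponding to the Hermitian form with matrix $\mathrm{diag}(1,1,-1)$.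

Two facts are taken as given.

**Fact 2.1.** Let $G$ be a connected reductive $\mathbb R$-group of absolute rank $\le2$. If $G$ is simple of type $G_2$, or is isomorphic to $\mathrm{SL}_{3,\mathbb R}$, $\mathrm{PGU}_3$ or $\mathrm{PGU}(2,1)$, then $G$ is not Cayley; otherwise $G$ is Cayley.

**Fact 2.2.** If $G$ is a connected reductive $K$-group of absolute rank $2$, then $G\times_K\mathbb G_{m,K}^2$ is Cayley.

So two factors $\mathbb G_m$ always suffice, and for the groups listed in Fact 2.1 zero factors do not. The question, taken from Borovoi and Dolgachev, "Real reductive Cayley groups of rank 1 and 2", arXiv:1212.1065 (2012), is whether one factor suffices: for a non-Cayley $\mathbb R$-group $G$ of rank $2$, for example $\mathrm{SL}_{3,\mathbb R}$, is $G\times_{\mathbb R}\mathbb G_{m,\mathbb R}$ Cayley? The answer is yes for each of them: $\mathrm{SL}_{3,\mathbb R}$, $\mathrm{PGU}_3$, $\mathrm{PGU}(2,1)$ and both real forms (split and compact) of $G_2$.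

**Theorem 2.3.** Let $G$ be a connected reductive $K$-group of absolute rank $2$. Then $G\times_K\mathbb G_{m,K}$ is Cayley. In particular, for each non-Cayley $\mathbb R$-group $G$ of rank $2$ in Fact 2.1, $G\times_{\mathbb R}\mathbb G_{m,\mathbb R}$ is Cayley, and $r=1$ is the least $r$ with $G\times\mathbb G_m^r$ Cayley.

**Theorem 2.4.** Let $G_1,\dots,G_n$ be connected reductive $K$-groups of absolute rank $\le2$, and let $S$ be a $K$-torus of dimension $\ge1$ that is a $K$-rational variety (e.g. $S=\mathbb G_m$). Then $G_1\times\dots\times G_n\times S$ is Cayley.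

**Corollary 2.5.** Let $G$ be a connected reductive $\mathbb R$-group of absolute rank $2$ and $S$ any $\mathbb R$-torus. Then $G\times S$ is not Cayley if and only if $S$ is trivial and $G$ is simple of type $G_2$ or isomorphic to $\mathrm{SL}_{3,\mathbb R}$, $\mathrm{PGU}_3$ or $\mathrm{PGU}(2,1)$.

The proofs do not use Fact 2.2. Fact 2.1 enters only for the groups without an added torus.

## 3. $\mathrm{PGL}_3$ and $\mathrm{SL}_3$ by hand

For $\mathrm{PGL}_3$ we can normalize the trace:
$$[g]\mapsto \frac{3g}{\mathrm{tr}\,g}-1 .$$
The image has trace $3-3=0$, the map commutes with conjugation, and $x\mapsto[1+x]$ is the inverse. So $\mathrm{PGL}_3$ is Cayley over every $K$.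

For $\mathrm{SL}_3$ the formula that worked for $\mathrm{SL}_2$ leaves $\mathfrak{sl}_3$: for $g=\mathrm{diag}(2,2,\frac14)$ the trace of $(g-1)(g+1)^{-1}$ is $\frac13+\frac13-\frac35=\frac1{15}$. One can instead project, $g\mapsto g-\frac{\mathrm{tr}\,g}3$. This is equivariant. To invert it at $x\in\mathfrak{sl}_3$ we must find $\tau$ with $\det(x+\tau)=1$, that is,
$$\tau^3+e_2(x)\tau+\det x=1,$$
where $e_2(x)$ is the second elementary symmetric function of the eigenvalues. At $x=0$ this has three distinct roots in $\bar K$, so the same is true for generic $x$, and the map has degree $3$. The obvious use of an extra $\mathbb G_m$ fails at the same place: $(g,s)\mapsto sg-1\in\mathfrak{gl}_3\cong\mathfrak{sl}_3\oplus K$ is equivariant, but $sg=h$ forces $s^3=\det h$, and again there are three preimages.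

To see what distinguishes $\mathrm{SL}_3$ from $\mathrm{PGL}_3$, we pass to maximal tori.

## 4. From a group to its maximal torus

Let $G$ be connected reductive, $T\subset G$ a maximal $K$-torus, $N=N_G(T)$, and $W=N/T$. This $W$ is a finite étale $K$-group acting on $T$ and on $\mathrm{Lie}(T)$. A $K$-map is $W$-equivariant if over $\bar K$ it commutes with the finite group $W(\bar K)$.

**Proposition 4.1.** If there is a $W$-equivariant $K$-birational isomorphism $\varphi:T\dashrightarrow\mathrm{Lie}(T)$, then $G$ is Cayley.

**Step 1: a space fibered in copies of $T$.** The purpose is to reconstruct $G$ and $\mathrm{Lie}(G)$ birationally from $T$ and $\mathrm{Lie}(T)$ with their $N$-action. Let $Z$ be $T$ or $\mathrm{Lie}(T)$, and let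
$$G\times^NZ=(G\times Z)/N,\qquad n(g,z)=(gn^{-1},n\cdot z).$$
It exists: $G\to G/N$ is an $N$-torsor and $Z$ is affine, so the affine $G$-scheme $G\times Z$ descends to an affine scheme over $G/N$. It is irreducible, also over $\bar K$, being the image of $G\times Z$. Its dimension is $\dim G+\dim T-\dim N=\dim G$. There are $K$-morphisms
$$G\times^NT\to G,\ [g,t]\mapsto gtg^{-1};\qquad G\times^N\mathrm{Lie}(T)\to\mathrm{Lie}(G),\ [g,x]\mapsto\mathrm{Ad}(g)x.$$
They are well defined, for example because $(gn^{-1})(ntn^{-1})(gn^{-1})^{-1}=gtg^{-1}$. They are equivariant for $G$ acting by left multiplication on the first entry.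

**Step 2: stabilizers of regular points.** We want to show that these morphisms are birational, and for this we compute stabilizers $G_z$ of general $z$. We work over $\bar K$. Let $Z^{\rm reg}$ be the set of $z\in Z(\bar K)$ that lie outside the kernels of all roots (for $Z=T$) or of all differentials of roots (for $Z=\mathrm{Lie}(T)$), and that are fixed by no nontrivial element of $W(\bar K)$. The group $W(\bar K)$ acts faithfully on $T$, hence faithfully on the cocharacter lattice $L$, hence in characteristic $0$ faithfully on $\mathrm{Lie}(T)_{\bar K}=L\otimes\bar K$. Also a root has nonzero differential in characteristic $0$. So we have removed finitely many proper closed subsets from an irreducible variety, and $Z^{\rm reg}$ is open and dense. It is $W$-stable, because $W$ permutes the roots, and $w'$ fixes $wz$ exactly when $w^{-1}w'w$ fixes $z$.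

Let $z\in Z^{\rm reg}$. In characteristic $0$ stabilizers are smooth. The Lie algebra of $G_z$ is the sum of $\mathrm{Lie}(T)$ and the root spaces $\mathfrak g_\alpha$ with $\alpha(z)=1$ (respectively $d\alpha(z)=0$). By the choice of $z$ it is $\mathrm{Lie}(T)$. Since $T\subset G_z$, we get $G_z^0=T$. Every group normalizes its identity component, so $G_z\subset N$. As no nontrivial element of $W(\bar K)$ fixes $z$, we get $G_z=T$.

**Step 3: the two morphisms are birational.** Suppose $g\cdot z=g'\cdot z'$ with $z,z'\in Z^{\rm reg}$, and put $n=g'^{-1}g$. Then $n\cdot z=z'$, so $nTn^{-1}=nG_zn^{-1}=G_{z'}=T$ and $n\in N$. Since $g'=gn^{-1}$ and $z'=n\cdot z$, we have $[g,z]=[g',z']$. So the morphism is injective on geometric points of the dense open subset $G\times^NZ^{\rm reg}$. Source and target are irreducible of the same dimension, so it is dominant. In characteristic $0$ its degree is the number of points in a general geometric fiber, which is $1$. So it is birational over $\bar K$, hence over $K$.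

**Step 4: transport of $\varphi$.** We spread $\varphi$ over $G/N$, and for this we make it an honest isomorphism. Let $T_1$ be the open set of points $t$ such that $\varphi$ is defined at $t$ and $\varphi^{-1}$ is defined at $\varphi(t)$, and let $L_1\subset\mathrm{Lie}(T)$ be the open set defined in the same way with $\varphi$ and $\varphi^{-1}$ exchanged. If $t\in T_1$ and $l=\varphi(t)$, then $\varphi^{-1}$ is defined at $l$ and $\varphi^{-1}(l)=t$ is a point where $\varphi$ is defined, so $l\in L_1$. By symmetry $\varphi^{-1}$ maps $L_1$ to $T_1$. Thus $\varphi:T_1\to L_1$ is an isomorphism. Since $\varphi$ is $W$-equivariant, both sets are $W$-stable. The map $\mathrm{id}\times\varphi$ is $N$-equivariant and descends to a $G$-equivariant isomorphism $G\times^NT_1\cong G\times^NL_1$. The composite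
$$G\dashleftarrow G\times^NT\dashrightarrow G\times^N\mathrm{Lie}(T)\dashrightarrow\mathrm{Lie}(G)$$
is a Cayley map. $\square$

For a product $\prod G_i\times S$, with $S$ a torus and maximal tori $T_i\subset G_i$ with Weyl groups $W_i$, the group $\prod T_i\times S$ is a maximal torus. Its Weyl group is $\prod W_i$, acting trivially on $S$.

## 5. Galois action and Weyl group in one finite group $\Gamma$

Let $T$ be a maximal $K$-torus of a connected reductive $K$-group $G$, and $L=X_*(T_{\bar K})$ its cocharacter lattice, so that $T(\bar K)=L\otimes\bar K^\times$ and $\mathrm{Lie}(T)_{\bar K}=L\otimes\bar K$. The Galois group acts on $L$ through a homomorphism $\rho:\mathrm{Gal}(\bar K/K)\to GL(L)$, with finite image because $T$ splits over a finite extension. The Galois group also permutes $W(\bar K)$, and $\sigma(w)$ acts on $L$ as $\rho(\sigma)w\rho(\sigma)^{-1}$. So $\rho(\sigma)$ normalizes $W(\bar K)\subset GL(L)$, and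
$$\Gamma:=W(\bar K)\cdot\rho(\mathrm{Gal}(\bar K/K))$$
is a finite subgroup of $GL(L)$. Let $T_0$ be the split $K$-torus with cocharacter lattice $L$. Then $\Gamma$ acts on $T_0$ and on $\mathrm{Lie}(T_0)=L\otimes K$ by $K$-automorphisms.

**Proposition 5.1.** If $T_0\times\mathbb A^1\sim_\Gamma\mathrm{Lie}(T_0)\times\mathbb A^1$ over $K$, with $\Gamma$ acting trivially on $\mathbb A^1$, then $T\times\mathbb A^1\sim_W\mathrm{Lie}(T)\times\mathbb A^1$ over $K$. The same holds without the factors $\mathbb A^1$.

**Proof.** Identify $T_{\bar K}=(T_0)_{\bar K}$ and $\mathrm{Lie}(T)_{\bar K}=\mathrm{Lie}(T_0)_{\bar K}$ via $L$. The Galois action that defines $T$, and likewise $\mathrm{Lie}(T)$, is $\sigma*z=\rho(\sigma)(\sigma z)$, where $\sigma z$ is the action for the split form. A $\Gamma$-equivariant birational map $F$ defined over $K$ commutes with $z\mapsto\sigma z$, because it is defined over $K$. It commutes with $\rho(\sigma)$, because $\rho(\sigma)\in\Gamma$. (On $\mathbb A^1$ the twist is trivial.) So $F$ commutes with the twisted actions and descends to a $K$-birational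 map of the twisted forms. It commutes with $W(\bar K)\subset\Gamma$, so it is $W$-equivariant. $\square$

Example: let $T$ be the circle $a^2+b^2=1$ over $\mathbb R$. Here $L=\mathbb Z$, complex conjugation acts by $-1$, and $W=1$, so $\Gamma=\{\pm1\}$. The map $t\mapsto\frac{1-t}{1+t}$ on $\mathbb G_m$ satisfies $\frac{1-t^{-1}}{1+t^{-1}}=-\frac{1-t}{1+t}$, so it is $\Gamma$-equivariant from $T_0=\mathbb G_m$ to $\mathrm{Lie}(T_0)=\mathbb A^1$. On the circle $t=a+bi$ it gives $\frac{(1-t)(1+\bar t)}{|1+t|^2}=-i\,\frac{b}{1+a}$. Up to the factor $-i$ this is the real stereographic projection, and $i\mathbb R$ is the twisted real form of the Lie algebra.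

Now compute $\Gamma$ in the cases at hand. Let $M=\mathbb Z^3/\mathbb Z(1,1,1)$ and let $\Gamma_{12}=S_3\times\{\pm1\}$ act on it, with $\iota=-1$. The split torus with cocharacter lattice $M$ is $\mathbb G_m^3/\mathbb G_m$, the torus of Section 1, with the action given there.

For split $\mathrm{PGL}_3$ we have $L=M$ and $\Gamma=S_3$. For split $\mathrm{SL}_3$ we have $L=\{l\in\mathbb Z^3:\sum l_i=0\}$ and $\Gamma=S_3$. With $\epsilon_i$ the standard basis of $\mathbb Z^3$, the map
$$M\to L,\qquad \bar\epsilon_1\mapsto\epsilon_2-\epsilon_3,\quad\bar\epsilon_2\mapsto\epsilon_3-\epsilon_1,\quad\bar\epsilon_3\mapsto\epsilon_1-\epsilon_2$$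
is an isomorphism. The transposition $(12)$ of $L$ sends $\epsilon_2-\epsilon_3$ to $-(\epsilon_3-\epsilon_1)$ and $\epsilon_1-\epsilon_2$ to its negative, so on $M$ it is $-(12)$. Thus $\Gamma$ becomes $\{\mathrm{sgn}(\sigma)\sigma:\sigma\in S_3\}\subset\Gamma_{12}$: every odd permutation comes with an inversion. That is the difference between $\mathrm{SL}_3$ and $\mathrm{PGL}_3$.

For $\mathrm{PGU}_3$ and $\mathrm{PGU}(2,1)$ take the image of the diagonal unitary matrices as $T$. It preserves both Hermitian forms and is a product of three circles modulo the diagonal circle. So $L=M$, the Weyl group is $S_3$, complex conjugation acts as $-1$, and $\Gamma=\Gamma_{12}$.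

## 6. Rank 2 lattices: signed permutations or the hexagon

We now find all possible $\Gamma$ in rank $2$.

**Lemma 6.1.** Let $L$ be a lattice of rank $2$ and $\Gamma\subset GL(L)$ finite. Then at least one of the following holds:

* (i) in some basis of $L$, $\Gamma$ consists of signed permutation matrices;
* (ii) there is an isomorphism of $L$ with $M=\mathbb Z^3/\mathbb Z(1,1,1)$ carrying $\Gamma$ into $\Gamma_{12}=S_3\times\{\pm1\}$.

**Step 1: shortest vectors.** Elements of $\Gamma$ permute the shortest vectors of an invariant form, so we list these. Average a positive definite form to get a $\Gamma$-invariant one, $B$, and choose a reduced basis $e_1,e_2$: with $a=B(e_1,e_1)$, $b=B(e_1,e_2)$, $c=B(e_2,e_2)$,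
$$0\le2b\le a\le c .$$
The vector $v=xe_1+ye_2$ has norm $B(v,v)=ax^2+2bxy+cy^2=a\left(x+\tfrac{b}{a}y\right)^2+\left(c-\tfrac{b^2}{a}\right)y^2$. If $|y|\ge2$, the norm is at least $4(c-\frac{b^2}a)\ge4(c-\frac a4)\ge3c>a$. If $|y|=1$, the norm is at least
$$c+a|x|^2-2b|x|\ge c+a|x|(|x|-1)\ge c .$$
If $y=0$, the norm is $ax^2$, equal to $a$ only for $x=\pm1$.

**Step 2: the case $a<c$.** The vectors of norm $a$ are $\pm e_1$, so $ge_1=\pm e_1$ for every $g\in\Gamma$. Replacing $g$ by $-g$, which does not change $\det g$, we may assume $ge_1=e_1$. If $\det g=1$, then $ge_2=e_2+ke_1$, and $b=B(ge_1,ge_2)=b+ka$ gives $k=0$; so $g=\pm1$ before the sign change. If $\det g=-1$, then $ge_2=-e_2+ke_1$, and $b=-b+ka$ gives $2b=ka$. As $0\le2b\le a$, either $k=0$ and $b=0$, or $k=1$ and $2b=a$. So $k$ depends only on $(a,b)$, and $\Gamma\subset\{\pm1,\pm g\}$ for one such $g$. If $k=0$, this group is diagonal. If $k=1$, then $ge_2=e_1-e_2$ and $g(e_1-e_2)=e_2$, so $g$ swaps the elements of the basis $e_2,\ e_1-e_2$. In both cases (i) holds.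

**Step 3: the case $a=c$, $2b<a$.** For $|y|=1$ and $x\ne0$ the norm is at least $c+a|x|^2-2b|x|>c+a|x|(|x|-1)\ge a$. So the vectors of norm $a$ are $\pm e_1,\pm e_2$, every $g\in\Gamma$ permutes them, and (i) holds.

**Step 4: the case $2b=a=c$.** Here we show that $(L,B)$ is the hexagonal lattice and that its isometry group is $\Gamma_{12}$. On $M$ the form $\sum_{i<j}(z_i-z_j)^2$ is $\Gamma_{12}$-invariant. In the basis $\bar\epsilon_1,-\bar\epsilon_2$ the differences $(z_1-z_2,z_1-z_3,z_2-z_3)$ are $(1,1,0)$ and $(1,0,-1)$, so the Gram matrix is $\left(\begin{smallmatrix}2&1\\1&2\end{smallmatrix}\right)$. Hence $(L,B)$ is isometric to $M$ up to scaling. The norm is proportional to $x^2+xy+y^2$, so the shortest vectors are the six vectors $\pm(1,0),\pm(0,1),\pm(1,-1)$. In $M$ these are $\pm\bar\epsilon_1,\pm\bar\epsilon_2,\pm\bar\epsilon_3$, and $\Gamma_{12}$ permutes them transitively. The shortest vectors having product $\frac a2$ with $e_1$ satisfy $x+\frac y2=\frac12$: they are $e_2$ and $e_1-e_2$. By transitivity each shortest vector has exactly two such partners.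 An isometry is determined by the images of $e_1$ and $e_2$, which are a shortest vector and one of its partners, so there are at most $6\cdot2=12$ isometries. The group $\Gamma_{12}$ acts faithfully on $M$: $S_3$ permutes the three distinct elements $\bar\epsilon_i$ faithfully, and no permutation acts as $-1$, since $-\bar\epsilon_1$ is none of the $\bar\epsilon_i$. So $\Gamma_{12}$, of order $12$, is the full isometry group, and (ii) holds. $\square$

For type $G_2$, split or compact, $\Gamma\supset W(\bar K)$ has order at least $12$, while there are only $8$ signed permutation matrices of size $2$. So (ii) holds, and $\Gamma=\Gamma_{12}$ by order.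

**Case (i) is settled by the Cayley transform.** In a basis as in (i), $T_0=\mathbb G_m^2$ and
$$(f_1,f_2)\mapsto\left(\frac{1-f_1}{1+f_1},\frac{1-f_2}{1+f_2}\right)$$
is a birational isomorphism $T_0\dashrightarrow\mathbb A^2=\mathrm{Lie}(T_0)$. It commutes with permutation of the coordinates and turns inversion of a coordinate into a change of its sign. So $T_0\sim_\Gamma\mathrm{Lie}(T_0)$. The same works in rank $1$, where $\Gamma\subset\{\pm1\}$.

## 7. Why two dimensions do not suffice for the hexagon

It remains to treat $\Gamma_{12}$ acting on $T_0=\mathbb G_m^3/\mathbb G_m$. The trace normalization of Section 3 gives on $T_0$ the map $[z]\mapsto\frac{3z}{z_1+z_2+z_3}-(1,1,1)\in U$, which is birational and $S_3$-equivariant. It stops working at $\iota$. At $z=(1,1,t)$ the third coordinate of the image is $\frac{2t-2}{t+2}$, while at $z^{-1}$ it is $\frac{2t^{-1}-2}{t^{-1}+2}=\frac{2-2t}{1+2t}$, which is not the negative of the first.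

No other formula in two dimensions does better. If $T_0\sim_{\Gamma_{12}}\mathrm{Lie}(T_0)$ held over $\mathbb Q$, it would hold over $\mathbb R$. Applying Proposition 5.1 without the factors $\mathbb A^1$ to the diagonal torus of $\mathrm{PGU}_3$, and then Proposition 4.1, we would find that $\mathrm{PGU}_3$ is Cayley, against Fact 2.1. So the extra coordinate in Proposition 1.1 must be mixed with the other two. The space $P$ does this mixing.

## 8. Crossing the bridge: proof of Proposition 1.1

All maps below are defined over $\mathbb Q$. Let $\mathbb A^1_\varepsilon$ be $\mathbb A^1$ with $S_3$ acting trivially and $\iota$ acting by $-1$. We prove, with $\sim$ meaning $\sim_{\Gamma_{12}}$,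
$$U^-\times\mathbb A^1\ \sim\ P\ \sim\ Q\times\mathbb A^1_\varepsilon\ \sim\ T_0\times\mathbb A^1_\varepsilon\ \sim\ T_0\times\mathbb A^1 .$$

**Step 1: $T_0\sim Q$.** This step replaces inversion on the torus by the swap of two factors. The map $\Phi([z])=([\bar z],[\overline{z^{-1}}])$ is well defined, since scaling $z$ scales both entries. It commutes with $S_3$, and $\Phi([z^{-1}])$ is $\Phi([z])$ with its entries exchanged, so it is $\Gamma_{12}$-equivariant.

We look for the inverse. Let $u,w\in\mathbb A^3$ represent a general point $([\bar u],[\bar w])$ of $Q$, and put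
$$d=(u_2-u_3,\ u_3-u_1,\ u_1-u_2),\qquad f=(w_2-w_3,\ w_3-w_1,\ w_1-w_2).$$
These depend only on $\bar u,\bar w$, determine them, and have coordinate sum $0$. A preimage can be scaled to $z=u+\tau(1,1,1)$. The condition on $\tau$ is that $z^{-1},w,(1,1,1)$ are linearly dependent, which is $\sum_if_iz_i^{-1}=0$ (expand the determinant along the row $z^{-1}$). Multiplying by $z_1z_2z_3$ gives
$$\sum_{\rm cyc}f_i(u_j+\tau)(u_k+\tau)=0,$$
where $(i,j,k)$ runs over the cyclic permutations of $(1,2,3)$. The coefficient of $\tau^2$ is $\sum f_i=0$. This is the point of the construction: the equation is linear in $\tau$. The coefficient of $\tau$ is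
$$A=\sum_{\rm cyc}f_i(u_j+u_k)=-\sum_if_iu_i,$$
up to sign the determinant of the rows $u,w,(1,1,1)$; it is nonzero when $\bar u,\bar w$ are independent, and it does not change when a multiple of $(1,1,1)$ is added to $u$. To solve, replace $u$ by $u-u_1(1,1,1)$. Then the unknown becomes $z_1$, and the equation reads $f_1(u_2-u_1)(u_3-u_1)+Az_1=0$, that is, $z_1=f_1d_2d_3/A$. By symmetry $z_i=\frac{d_1d_2d_3}{A}\cdot\frac{f_i}{d_i}$. So we are led to
$$\Psi:Q\dashrightarrow T_0,\qquad \Psi([\bar u],[\bar w])=\left[\frac{w_2-w_3}{u_2-u_3}:\frac{w_3-w_1}{u_3-u_1}:\frac{w_1-w_2}{u_1-u_2}\right]. \tag{8.1}$$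

We check directly that $\Psi$ is inverse to $\Phi$. For $u=z$, $w=z^{-1}$ we have
$$\frac{z_2^{-1}-z_3^{-1}}{z_2-z_3}=-\frac1{z_2z_3}=-\frac{z_1}{z_1z_2z_3},$$
and cyclically, so $\Psi\circ\Phi=\mathrm{id}$. Conversely, let $z_i=f_i/d_i$. Since $d_1=-d_2-d_3$ and $f_1=-f_2-f_3$,
$$f_3d_1-f_1d_3=-f_3d_2-f_3d_3+f_2d_3+f_3d_3=f_2d_3-f_3d_2,$$
and by the same computation with shifted indices all three expressions $f_jd_k-f_kd_j$ equal one number $\delta$, which is nonzero when $\bar u,\bar w$ are independent. Hence
$$z_2-z_3=\frac{f_2d_3-f_3d_2}{d_2d_3}=\frac{\delta}{d_1d_2d_3}\,d_1,\qquad z_2^{-1}-z_3^{-1}=\frac{d_2f_3-d_3f_2}{f_2f_3}=-\frac{\delta}{f_1f_2f_3}\,f_1,$$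
and cyclically. So the differences of $z$ are proportional to $d$ and those of $z^{-1}$ to $f$, which says $[\bar z]=[\bar u]$ and $[\overline{z^{-1}}]=[\bar w]$. Thus $\Phi\circ\Psi=\mathrm{id}$, and $\Phi$ is birational.

Numerical check: for $z=(1,2,4)$, $z^{-1}=(1,\frac12,\frac14)$, formula (8.1) gives $\left[\frac{1/4}{-2}:\frac{-3/4}{3}:\frac{1/2}{-1}\right]=\left[\frac18:\frac14:\frac12\right]=[1:2:4]$.

**Step 2: $P\sim Q\times\mathbb A^1_\varepsilon$.** The map $[x:y]\mapsto([x],[y])$ loses the ratio of the scales of $x$ and $y$, and this step records it by an invariant number. We need an $S_3$-invariant rational function $f(x,y)$ of bidegree $(1,-1)$ with $f(y,x)=f(x,y)^{-1}$. We try $c(x,y)/c(y,x)$ with $c$ an invariant polynomial of bidegree $(a+1,a)$. For $a=0$ there is none, since the only $S_3$-invariant linear form on $U$ is $0$. For $a=1$ take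
$$c(x,y)=\sum_ix_i^2y_i,\qquad f(x,y)=\frac{c(x,y)}{c(y,x)} .$$
Here $c$ is $S_3$-invariant of bidegree $(2,1)$ and nonzero, since $c(x,x)=\sum x_i^3=3x_1x_2x_3$ on $U$. So $f$ has the required properties. (For $x=(1,2,-3)$, $y=(0,1,-1)$: $c(x,y)=-5$, $c(y,x)=-1$, $f=5$, and $f(2x,y)=\frac{-20}{-2}=10$.)

Consider
$$P\dashrightarrow Q\times\mathbb G_m,\qquad[x:y]\mapsto([x],[y],f(x,y)),$$
well defined because $f$ has total degree $0$. The candidate for the inverse is
$$([x],[y],\lambda)\mapsto\left[\tfrac{\lambda}{f(x,y)}x:y\right].$$
It does not depend on representatives: replacing $x$ by $\alpha x$ multiplies $f$ by $\alpha$, so $\frac\lambda fx$ is unchanged; replacing $y$ by $\beta y$ divides $f$ by $\beta$, so both entries are multiplied by $\beta$. Starting from $[x:y]$ we have $\lambda=f(x,y)$ and return to $[x:y]$. Starting from $([x],[y],\lambda)$ we return to the same $[x],[y]$, with third entry $f(\frac\lambda fx,y)=\frac\lambda f\cdot f=\lambda$. So the map is birational. It is $S_3$-equivariant with trivial action on $\mathbb G_m$, and $\iota[x:y]=[y:x]$ goes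 to $([y],[x],f(x,y)^{-1})$, so $\iota$ acts on $\mathbb G_m$ by $\lambda\mapsto\lambda^{-1}$. Finally $\lambda\mapsto h=\frac{1-\lambda}{1+\lambda}$ sends $\lambda^{-1}$ to $-h$, so it is an equivariant birational isomorphism $\mathbb G_m\dashrightarrow\mathbb A^1_\varepsilon$.

**Step 3: $T_0\times\mathbb A^1_\varepsilon\sim T_0\times\mathbb A^1$.** Step 2 produced a line on which $\iota$ acts by a sign; this step removes the sign. We need a nonzero $S_3$-invariant function $\gamma$ on $T_0$ that changes sign under inversion. Let $e_1,e_2,e_3$ be the elementary symmetric functions of $z$ and put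
$$\gamma=\frac{e_1^3}{e_3}-\frac{e_2^3}{e_3^2}.$$
Both terms have degree $0$, so $\gamma$ is a function on $T_0$, and it is $S_3$-invariant. Under $z\mapsto z^{-1}$ we have $e_1\mapsto e_2/e_3$, $e_2\mapsto e_1/e_3$, $e_3\mapsto e_3^{-1}$. So $\frac{e_1^3}{e_3}\mapsto\frac{e_2^3}{e_3^3}e_3=\frac{e_2^3}{e_3^2}$; the two terms are interchanged and $\gamma\mapsto-\gamma$. It is nonzero: at $z=(1,1,t)$ we have $e_3^2\gamma=(2+t)^3t-(1+2t)^3$, a polynomial with leading term $t^4$. Then
$$([z],h)\mapsto([z],h\,\gamma(z))$$
is birational with inverse $([z],k)\mapsto([z],k/\gamma(z))$. It carries $\iota([z],h)=([z^{-1}],-h)$ to $([z^{-1}],(-h)(-\gamma(z)))=([z^{-1}],h\gamma(z))$. So it is equivariant for the trivial action on the target line.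

**Step 4: $U^-\times\mathbb A^1\sim P$.** This step finds the Lie algebra in $P$. Use the coordinates $[p:m]$, where $\iota[p:m]=[p:-m]$. We want to extract from $[p:m]$ an actual vector $u$, free of scaling, on which $\iota$ acts as $-1$. For that we expand $m$ in a basis of $U$ attached to $p$. For $p\in U$ let
$$p^*\in U,\qquad p_i^*=p_i^2-\tfrac13\sum_jp_j^2 .$$
The map $p\mapsto p^*$ is $S_3$-equivariant and homogeneous of degree $2$. For generic $p$ the vectors $p,p^*$ form a basis of $U$, as one sees from $p=(1,-1,0)$, $p^*=(\frac13,\frac13,-\frac23)$. Write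
$$m=\alpha p+\beta p^* .$$
Replacing $(p,m)$ by $(\lambda p,\lambda m)$, we get $\lambda m=\alpha(\lambda p)+\frac\beta\lambda(\lambda p)^*$, so $\alpha\mapsto\alpha$ and $\beta\mapsto\lambda^{-1}\beta$. Hence
$$u:=\beta p,\qquad s:=\frac{\alpha}{u_1u_2u_3} \tag{8.2}$$
are well defined on $P$. Under $m\mapsto-m$ both $\alpha$ and $\beta$ change sign, so $u\mapsto-u$; then $u_1u_2u_3$ also changes sign, and $s$ is fixed. That is the action on $U^-\times\mathbb A^1$. In the other direction define
$$\theta:U^-\times\mathbb A^1\dashrightarrow P,\qquad\theta(u,s)=[\,p:m\,]=[\,u:\ s\,u_1u_2u_3\,u+u^*\,].$$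
It is $S_3$-equivariant because $u_1u_2u_3$ is $S_3$-invariant. For $\iota$: since $s\,(-u_1)(-u_2)(-u_3)(-u)=s\,u_1u_2u_3\,u$ and $(-u)^*=u^*$,
$$\theta(-u,s)=[-u:\ s\,u_1u_2u_3\,u+u^*]=\iota\,\theta(u,s).$$

The maps (8.2) and $\theta$ are inverse to each other. Starting from generic $[p:m]$ and forming $u,s$ by (8.2), we have $s\,u_1u_2u_3\,u=\alpha\beta p$ and $u^*=\beta^2p^*$, so
$$\theta(u,s)=[\beta p:\alpha\beta p+\beta^2p^*]=[p:\alpha p+\beta p^*]=[p:m].$$
Starting from $(u,s)$, the representative $(u,\ s\,u_1u_2u_3\,u+u^*)$ of $\theta(u,s)$ has $\beta=1$ and $\alpha=s\,u_1u_2u_3$, so (8.2) returns $(u,s)$.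

Numerical check of the scaling: for $u=(1,2,-3)$, $s=1$ we have $u_1u_2u_3=-6$ and $\theta(u,s)=[u:-6u+u^*]$. Take the doubled representative $p=2u$, $m=-12u+2u^*$. As $p^*=4u^*$, we have $m=-6p+\frac12p^*$, so $\alpha=-6$, $\beta=\frac12$, and (8.2) gives back $\beta p=(1,2,-3)$ and $s=\frac{-6}{-6}=1$.

**Step 5: composition.** Since $\mathrm{Lie}(T_0)=U^-$, Steps 4, 2, 1, 3 in this order give
$$\mathrm{Lie}(T_0)\times\mathbb A^1=U^-\times\mathbb A^1\sim P\sim Q\times\mathbb A^1_\varepsilon\sim T_0\times\mathbb A^1_\varepsilon\sim T_0\times\mathbb A^1 .\qquad\square$$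

Written out, the composite sends $(u,s)$ to $([z],k)$ as follows. Put $m=s\,u_1u_2u_3\,u+u^*$, $x=u+m$, $y=u-m$ (so that $[x+y:x-y]=[u:m]$). Then
$$z_i=\frac{y_j-y_k}{x_j-x_k},\qquad k=\frac{c(y,x)-c(x,y)}{c(y,x)+c(x,y)}\,\gamma(z),$$
with $(i,j,k)$ cyclic in the first formula. The first uses (8.1), and the fraction in the second is $\frac{1-f}{1+f}$.

## 9. From the hexagon to the theorems

**Corollary 9.1.** Let $T$ be a maximal $K$-torus of a connected reductive $K$-group of absolute rank $\le2$ with Weyl group $W$. Then $T\times\mathbb A^1\sim_W\mathrm{Lie}(T)\times\mathbb A^1$ over $K$, with $W$ acting trivially on $\mathbb A^1$.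

**Proof.** In rank $0$ both $T$ and $\mathrm{Lie}(T)$ are points. In rank $1$, and in rank $2$ when $\Gamma$ is as in (i) of Lemma 6.1, the Cayley transform of Section 6 gives $T_0\sim_\Gamma\mathrm{Lie}(T_0)$. Multiply by the identity of $\mathbb A^1$ and apply Proposition 5.1. In case (ii), the isomorphism $L\cong M$ identifies $T_0$ and $\mathrm{Lie}(T_0)$ with those of Proposition 1.1 and carries $\Gamma$ into $\Gamma_{12}$. The $\Gamma_{12}$-equivariant map of Proposition 1.1 is in particular $\Gamma$-equivariant, and Proposition 5.1 applies. $\square$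

**Proof of Theorem 2.4.** Let $T_i\subset G_i$ be maximal $K$-tori with Weyl groups $W_i$, and let $W=\prod W_i$, which acts trivially on $S$. Let $d=\dim S\ge1$. As $S$ is $K$-rational and $W$ acts trivially on it, $S\sim_W\mathbb A^d=\mathbb A^1\times\mathbb A^{d-1}$. Now apply Corollary 9.1 to $T_1,\dots,T_n$ one after another, each time with the same factor $\mathbb A^1$ and the identity on all remaining factors. The factor $\mathbb A^1$ comes back after each step and can be used again. The $i$-th step is $W_i$-equivariant by Corollary 9.1. For $j\ne i$ it is $W_j$-equivariant, because $W_j$ acts trivially on $T_i$, $\mathrm{Lie}(T_i)$ and $\mathbb A^1$, and the step is the identity on the factor on which $W_j$ acts. So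
$$\prod T_i\times S\ \sim_W\ \prod T_i\times\mathbb A^d\ \sim_W\ \prod\mathrm{Lie}(T_i)\times\mathbb A^d\ \cong\ \mathrm{Lie}\Big(\prod T_i\times S\Big),$$
the last isomorphism because $W$ acts trivially on $\mathrm{Lie}(S)\cong\mathbb A^d$. As $\prod T_i\times S$ is a maximal torus of $\prod G_i\times S$ with Weyl group $W$, Proposition 4.1 shows that $\prod G_i\times S$ is Cayley. $\square$

**Proof of Theorem 2.3.** Take $n=1$ and $S=\mathbb G_m$ in Theorem 2.4. For a non-Cayley real group $G$ of rank $2$ in Fact 2.1, $r=0$ fails by Fact 2.1 and $r=1$ works, so $r=1$ is the least. $\square$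

In particular, the exponent $2$ in Fact 2.2 can be replaced by $1$ over every field of characteristic $0$, and by Fact 2.1 it cannot be replaced by $0$ in general.

**Proof of Corollary 2.5.** Every $\mathbb R$-torus is a product of copies of $\mathbb G_m$, the norm-one torus $R^1_{\mathbb C/\mathbb R}\mathbb G_m$ (the circle of Section 5) and $R_{\mathbb C/\mathbb R}\mathbb G_m$. This decomposition is standard; see Voskresenskiĭ, *Algebraic Groups and Their Birational Invariants*. All three are $\mathbb R$-rational: the first is open in $\mathbb A^1$, the circle is rational by stereographic projection, and the last is the open set $a^2+b^2\ne0$ in $\mathbb A^2$. So every $\mathbb R$-torus is $\mathbb R$-rational. If $S\ne1$, then $G\times S$ is Cayley by Theorem 2.4. If $S=1$, then $G\times S=G$, and Fact 2.1 says exactly when $G$ is not Cayley. $\square$
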